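# Null-additive sets and the continuum: comparing $\mathrm{cof}(\mathcal{N}\!\mathcal{A})$ with $\mathfrak c$

## 1. Even coordinates, odd coordinates, and translations of null sets

We work in the Cantor space ${}^\omega2$ with coordinatewise addition modulo $2$ and the product measure. Let $\mathcal N$ be the ideal of measure-zero sets.

Let $X$ be the set of points that vanish at all odd coordinates, and $A$ the set of points that vanish at all even coordinates. Membership in $X$ demands $x(1)=x(3)=\dots=x(2k-1)=0$ for every $k$, an event of measure $2^{-k}$, so $X$ is null. The same computation shows that $A$ is null. Now take any point, say $z=(1,0,1,1,0,1,\dots)$, and split it: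
$$(1,0,1,1,0,1,\dots)=(1,0,1,0,0,0,\dots)+(0,0,0,1,0,1,\dots).$$
The first summand is in $X$, the second in $A$. This works for every $z$, so $X+A={}^\omega2$. Both sets are null, yet the translates of the null set $A$ by points of $X$ fill the whole space.

Nothing is special about the even numbers. For $x\in{}^\omega2$ write $\mathrm{supp}(x)=\{n:x(n)=1\}$. If $B\subseteq\omega$ is infinite, then $A_B=\{a:\mathrm{supp}(a)\cap B=\emptyset\}$ is null, and the set of *all* points supported on $B$, added to $A_B$, is ${}^\omega2$.

At the other extreme let $X=\{x_0,x_1,\dots\}$ be countable. For null $A$ the set $X+A=\bigcup_k(x_k+A)$ is a countable union of null sets, hence null.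

**Definition.** A set $X\subseteq{}^\omega2$ is *null-additive* if $X+A=\{x+a:x\in X,\ a\in A\}\in\mathcal N$ for every $A\in\mathcal N$. The family of null-additive sets is denoted $\mathcal{N}\!\mathcal{A}$.

So countable sets are null-additive, and the set of all points supported on an infinite $B$ is not. Every null-additive set is null (take $A=\{0\}$). The family $\mathcal{N}\!\mathcal{A}$ is an ideal: it is closed under subsets, and $(X\cup Y)+A=(X+A)\cup(Y+A)$.

How many null-additive sets do we need in order to cover every null-additive set by one of them? The precise number is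
$$\mathrm{cof}(\mathcal{N}\!\mathcal{A})=\min\{|\mathcal F|:\mathcal F\subseteq\mathcal{N}\!\mathcal{A}\text{ and every }X\in\mathcal{N}\!\mathcal{A}\text{ is contained in some member of }\mathcal F\}.$$
Let $\mathfrak c=2^{\aleph_0}$. We try two easy cases.

For the ideal $\mathcal N$ in place of $\mathcal{N}\!\mathcal{A}$, the analogous number $\mathrm{cof}(\mathcal N)$ is at most $\mathfrak c$: every null set lies in a null $G_\delta$ set, and there are only $\mathfrak c$ many $G_\delta$ sets.

For the ideal of countable sets the number is exactly $\mathfrak c$. It is at most $\mathfrak c^{\aleph_0}=\mathfrak c$, the number of all countable sets. Conversely, a cofinal family must cover all singletons, so its union is ${}^\omega2$; fewer than $\mathfrak c$ countable sets have union of size less than $\mathfrak c$. Hence, if every null-additive set happened to be countable, we would have $\mathrm{cof}(\mathcal{N}\!\mathcal{A})=\mathfrak c$.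

This suggests the question, which is posed by Miguel A. Cardona, Diego A. Mejía and Ismael E. Rivera-Madrid in "Directed schemes of ideals and cardinal characteristics, I: the meager additive ideal", arXiv:2512.00235 (2025): does $\mathrm{ZFC}$ prove an inequality between $\mathrm{cof}(\mathcal{N}\!\mathcal{A})$ and $\mathfrak c$, in either direction? The answer is that neither inequality is provable.

**Theorem A.** CH implies $\mathrm{cof}(\mathcal{N}\!\mathcal{A})>\mathfrak c$. Over any model of GCH there is a ccc forcing extension in which $\mathrm{cof}(\mathcal{N}\!\mathcal{A})\le\aleph_2<\aleph_3\le\mathfrak c$. Hence $\mathrm{ZFC}$ proves neither $\mathrm{cof}(\mathcal{N}\!\mathcal{A})\le\mathfrak c$ nor $\mathfrak c\le\mathrm{cof}(\mathcal{N}\!\mathcal{A})$.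

In particular, if $\mathrm{ZFC}$ is consistent, then so are $\mathrm{ZFC}+\mathrm{cof}(\mathcal{N}\!\mathcal{A})<\mathfrak c$ and $\mathrm{ZFC}+\mathrm{cof}(\mathcal{N}\!\mathcal{A})>\mathfrak c$. Behind both lies a $\mathrm{ZFC}$ theorem that computes $\mathrm{cof}(\mathcal{N}\!\mathcal{A})$ when $\mathrm{cof}(\mathcal N)=\aleph_1$: the value is the dominating number of $\omega_1^{\omega_1}$. That number can be pushed to either side of $\mathfrak c$.

## 2. Few patterns on intervals, and why Borel hulls fail

The definition of null-additivity quantifies over all null sets. We use a combinatorial description instead.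

**Definition.** For increasing $F\in{}^\omega\omega$ put $J^F_n=[F(n),F(n+1))$. An *$F$-slalom of width $h$* is a sequence $I=\langle I_n\rangle$ with $I_n\subseteq{}^{J^F_n}2$ and $|I_n|\le h(n)$. Put
$$[I]=\{x\in{}^\omega2:\forall^\infty n\ \ x{\restriction}J^F_n\in I_n\},$$
where $\forall^\infty n$ means "for all but finitely many $n$".

For example, let $I_0=\emptyset$ and let $I_n$ consist of the zero string only, for $n\ge1$. This is an $F$-slalom of width $n\mapsto n$, and $[I]$ is the set of points with finite support.

**Shelah's theorem** (S. Shelah, *Every null-additive set is meager-additive*, Israel J. Math. 89 (1995); Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Theorem 2.7.18). A set $X\subseteq{}^\omega2$ is null-additive iff for every increasing $F\in{}^\omega\omega$ there is an $F$-slalom $I$ of width $n\mapsto n$ with $X\subseteq[I]$.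

We use this theorem as a black box. Let us test it on Section 1. If $X=\{x_0,x_1,\dots\}$ is countable, then for any $F$ the choice $I_n=\{x_k{\restriction}J^F_n:k<n\}$ works, since $x_k{\restriction}J^F_n\in I_n$ for all $n>k$. If $X$ is the set of all points supported on the even numbers, choose $F$ with $F(0)=0$ and so sparse that $J^F_n$ contains at least $n$ even numbers. Then $X$ shows at least $2^n>n$ patterns on $J^F_n$, independently for different $n$. Given $I$ of width $n$, pick on each interval a pattern that is missing from $I_n$; the resulting point is in $X\setminus[I]$.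

The natural first attempt at $\mathrm{cof}(\mathcal{N}\!\mathcal{A})\le\mathfrak c$ is to imitate the argument for $\mathcal N$: enclose each null-additive set in a Borel null-additive set. The computation just made shows that this fails.

**Proposition.** A null-additive set contains no nonempty perfect set. Hence every Borel null-additive set is countable.

*Proof.* Let $P$ be nonempty and perfect and let $T=\{x{\restriction}k:x\in P,\ k\in\omega\}$. Since $P$ has no isolated points, every node of $T$ has arbitrarily many extensions at sufficiently high levels of $T$. Each level of $T$ is finite, so we can choose an increasing $F$ with $F(0)=0$ such that every node of $T$ of level $F(n)$ has more than $n$ extensions in $T$ of level $F(n+1)$. Let $I$ be any $F$-slalom of width $n\mapsto n$. Build $x$ by recursion: given $x{\restriction}F(n)\in T$, its extensions of level $F(n+1)$ have more than $n$ different restrictions to $J^F_n$, so one of these restrictions is not in $I_n$; take that extension. All $x{\restriction}F(n)$ are in $T$ and $P$ is closed, so $x\in P$. But $x{\restriction}J^F_n\notin I_n$ for every $n$, so $x\notin[I]$.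 By Shelah's theorem no superset of $P$ is null-additive. By the perfect set theorem, an uncountable Borel set contains a nonempty perfect set. $\square$

So an uncountable null-additive set has no Borel null-additive hull at all. The exact failure is this. For a single $F$, Shelah's theorem does give a Borel set $[I]\supseteq X$, but $[I]$ itself is in general not null-additive. If $|I_n|=2$ for all $n\ge2$, it contains the perfect set of points with a fixed restriction to $[0,F(2))$ and with $x{\restriction}J^F_n\in I_n$ for all $n\ge2$. Only the intersection of sets $[I^F]$, one for *each* $F$, is null-additive, and there are $\mathfrak c^{\mathfrak c}$ ways to choose one slalom for each $F$. We therefore need to cut down the number of $F$'s to be tested, and to organize the slaloms for each $F$.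

## 3. Slaloms, the hypothesis $\mathrm H(\kappa)$, and domination in $\kappa^\kappa$

**Definition.** A *slalom* is a function $S$ on $\omega$ with $S(n)$ a finite set and $|S(n)|\le n$. It *localizes* a function $f$ if $f(n)\in S(n)$ for all but finitely many $n$.

For instance, $S(n)=\{0,\dots,n-1\}$ localizes exactly those $f\in{}^\omega\omega$ with $f(n)<n$ for almost all $n$.

**Definition.** For an uncountable cardinal $\kappa$ let $\mathrm H(\kappa)$ be the conjunction of:

* (a) every family of fewer than $\kappa$ functions in ${}^\omega\omega$ is localized by a single slalom;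
* (b) there is a family of $\kappa$ slaloms such that each $f\in{}^\omega\omega$ is localized by one of them.

Both parts apply equally to functions in a product $\prod_nZ_n$ of nonempty countable sets: inject each $Z_n$ into $\omega$, localize the coded functions, and keep from each $S(n)$ only the elements that code members of $Z_n$. In this way the slaloms may be taken with $S(n)\subseteq Z_n$.

For $\kappa=\omega_1$, part (a) is a theorem: countably many functions $f_0,f_1,\dots$ are localized by $S(n)=\{f_k(n):k<n\}$. So $\mathrm H(\omega_1)$ just says that $\aleph_1$ slaloms localize all of ${}^\omega\omega$. Under CH there are only $\aleph_1$ functions in ${}^\omega\omega$ and each is localized by a slalom, so **CH implies $\mathrm H(\omega_1)$**.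

To express $\mathrm H(\kappa)$ through measure, recall that $\mathrm{add}(\mathcal N)$ is the least size of a family of null sets with non-null union, and $\mathrm{cof}(\mathcal N)$ the least size of a family of null sets such that every null set is contained in a member.

**Bartoszyński's theorem** (Bartoszyński–Judah, Section 2.3). $\mathrm{add}(\mathcal N)$ is the least size of a family in ${}^\omega\omega$ not localized by one slalom, and $\mathrm{cof}(\mathcal N)$ is the least size of a family of slaloms localizing all of ${}^\omega\omega$.

The choice of the width function, as long as it tends to infinity, is immaterial here. To pass from width $h$ to width $h'$, choose $k_0<k_1<\dots$ with $h'(j)\ge h(n)$ for all $j\ge k_n$. If $S$ has width $h$ and localizes $n\mapsto f{\restriction}k_{n+1}$, put $S'(j)=\{\sigma(j):\sigma\in S(n)\}$ for $j\in[k_n,k_{n+1})$ and $S'(j)=\emptyset$ for $j<k_0$. Then $|S'(j)|\le h(n)\le h'(j)$, and $S'$ localizes $f$.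

Consequently $\mathrm{add}(\mathcal N)=\mathrm{cof}(\mathcal N)=\kappa$ implies $\mathrm H(\kappa)$, and $\mathrm H(\omega_1)$ is equivalent to $\mathrm{cof}(\mathcal N)=\aleph_1$. We use Bartoszyński's theorem only to phrase results in terms of $\mathrm{add}(\mathcal N)$ and $\mathrm{cof}(\mathcal N)$; Theorem A does not depend on it.

**Definition.** For an infinite cardinal $\kappa$, $\mathfrak d_\kappa$ is the least size of $E\subseteq\kappa^\kappa$ such that every $f\in\kappa^\kappa$ satisfies $f\le e$ pointwise for some $e\in E$.

We have $\mathfrak d_\kappa>\kappa$: given $e_\alpha$ for $\alpha<\kappa$, the function $f(\alpha)=e_\alpha(\alpha)+1$ is not below any $e_\alpha$. For regular $\kappa$ this number agrees with the one for domination modulo bounded sets. Indeed, let $E$ dominate modulo bounded sets. Then $|E|>\kappa$, since $f(\alpha)=\sup_{\beta\le\alpha}e_\beta(\alpha)+1$ escapes $\kappa$ many functions modulo bounded sets. If $f\le e$ outside a bounded set, then $f\le\max(e,c)$ pointwise for a large enough constant $c<\kappa$, by regularity. So closing $E$ under $\max(\cdot,\text{constant})$ gives a pointwise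 dominating family of the same size.

**Definition.** A set $B$ is a *pseudo-intersection* of a family of subsets of $\omega$ if $B\subseteq^*A$ (that is, $B\setminus A$ is finite) for every $A$ in the family. The cardinal $\mathfrak t$ is the least length of a $\subseteq^*$-decreasing sequence of infinite subsets of $\omega$ with no infinite pseudo-intersection.

For example, if $A_k$ is the set of multiples of $2^k$, then $\{2^j:j\in\omega\}$ is a pseudo-intersection of $\langle A_k:k\in\omega\rangle$, because $2^j\in A_k$ for $j\ge k$. In general $\mathfrak t\ge\omega_1$. A sequence whose length is a countable successor has its last member as a pseudo-intersection. If the length is a countable limit, pass to a cofinal subsequence $A_0\supseteq^*A_1\supseteq^*\dots$ and pick $b_0<b_1<\dots$ with $b_k\in A_0\cap\dots\cap A_k$; this intersection is infinite because it is $A_k$ minus a finite set.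

**Definition.** For directed partial orders $P,Q$, write $P\le_TQ$ if there are maps $\varphi:P\to Q$ and $\psi:Q\to P$ such that $\varphi(p)\le q$ implies $p\le\psi(q)$. They are *Tukey equivalent* if $P\le_TQ$ and $Q\le_TP$.

If $P\le_TQ$ and $C\subseteq Q$ is cofinal, then $\psi[C]$ is cofinal in $P$. So Tukey equivalent orders have the same cofinality. As an example, $(\omega,\le)$ and $([\omega]^{<\omega},\subseteq)$ are Tukey equivalent: with $\max\emptyset=0$, $\{n\}\subseteq a$ implies $n\le\max a$, and $\max a\le n$ implies $a\subseteq\{0,\dots,n\}$.

**Theorem B ($\mathrm{ZFC}$).** Let $\kappa$ be uncountable with $\mathrm H(\kappa)$ (e.g. $\mathrm{add}(\mathcal N)=\mathrm{cof}(\mathcal N)=\kappa$). Then $\mathrm{cof}(\mathcal{N}\!\mathcal{A})\le\mathfrak d_\kappa$. If moreover $\kappa\le\mathfrak t$ (automatic for $\kappa=\omega_1$), then $\mathrm{cof}(\mathcal{N}\!\mathcal{A})=\mathfrak d_\kappa$, and in fact $(\mathcal{N}\!\mathcal{A},\subseteq)$ and $(\kappa^\kappa,\le)$ are Tukey equivalent. In particular, $\mathrm{cof}(\mathcal N)=\aleph_1$ implies $\mathrm{cof}(\mathcal{N}\!\mathcal{A})=\mathfrak d_{\omega_1}$.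

**Theorem C.** If $\mathrm{cof}(\mathcal N)=\aleph_1$, then $\mathrm{cf}(\mathfrak c)\ge\omega_1$ and $\mathrm{cf}(\mathrm{cof}(\mathcal{N}\!\mathcal{A}))\ge\omega_2$. Conversely, over GCH, for any cardinals $\theta,\lambda$ with $\mathrm{cf}(\theta)\ge\omega_1$ and $\mathrm{cf}(\lambda)\ge\omega_2$, there is a cardinal-preserving extension with $\mathrm{cof}(\mathcal N)=\aleph_1$, $\mathfrak c=\theta$, $\mathrm{cof}(\mathcal{N}\!\mathcal{A})=\lambda$.

Sections 4–7 prove Theorem B, Sections 8 and 9 prove Theorem A, and Section 10 proves Theorem C.

## 4. A dominating family of partitions is enough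

Shelah's theorem asks us to test every increasing $F$. We now show that it suffices to test partitions coming from a dominating family, and that the slaloms may even be somewhat wider than $n$. The reason is that when a partition $G$ is much coarser than $F$, each $F$-interval meets at most two $G$-intervals, and the index of the $F$-interval is so large that the wider bound on the $G$-side is absorbed.

For $d\in{}^\omega\omega$ with $d(m)>m$ for all $m$, define $G_d(0)=0$ and $G_d(n+1)=d(G_d(n))$. Then $G_d$ is increasing, $G_d(n)\ge n$, and the intervals $J^{G_d}_n$ partition $\omega$. For example, $d(m)=m+3$ gives $G_d(n)=3n$, and $d(m)=2m+1$ gives $G_d(n)=2^n-1$.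

**Lemma 1.** Let $D\subseteq{}^\omega\omega$ be a dominating family (mod finite) with $d(m)>m$ for all $d\in D$, $m\in\omega$. If for every $d\in D$ there is a $G_d$-slalom $I$ of width $h(n)=n^3$ with $X\subseteq[I]$, then $X\in\mathcal{N}\!\mathcal{A}$.

*Proof.* Let $F\in{}^\omega\omega$ be increasing. We must find an $F$-slalom of width $n\mapsto n$ that captures $X$.

**Step 1: choose $d$ so that the $G_d$-intervals contain many points of $\mathrm{ran}(F)$.** Let $\varphi(m)$ be the least $M$ such that at least $h(m+1)h(m+2)$ many $i$ satisfy $m\le F(i)<M$. Choose $d\in D$ with $\varphi\le^*d$, let $G=G_d$, and let $I$ be a $G$-slalom of width $h$ with $X\subseteq[I]$. Since $G(n)\ge n$, there is $n_0$ such that $G(n+1)=d(G(n))\ge\varphi(G(n))$ for all $n\ge n_0$. For such $n$ the interval $J^G_n\supseteq[G(n),\varphi(G(n)))$ contains at least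
$$h(G(n)+1)\,h(G(n)+2)\ \ge\ h(n+1)\,h(n+2)\ \ge\ 1\tag{1}$$
points of $\mathrm{ran}(F)$, because $h$ is nondecreasing.

**Step 2: locate an $F$-interval relative to $G$.** Let $j$ be such that $F(j)\ge G(n_0+1)$; this excludes only finitely many $j$. Let $n=n(j)$ be such that $F(j)\in J^G_n$. Then $n-1\ge n_0$, so (1) applies to $n-1$, $n$ and $n+1$.

By (1) for $n-1$, the interval $J^G_{n-1}$ contains at least $h(n)h(n+1)$ points $F(i)$. All of them are below $F(j)$, so they have $i<j$. Hence
$$j\ \ge\ h(n)\,h(n+1).\tag{2}$$
By (1) for $n+1$, the interval $J^G_{n+1}$ contains some $F(i)$. It is above $F(j)$, so $i>j$ and $F(j+1)\le F(i)<G(n+2)$. Hence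
$$J^F_j\ \subseteq\ J^G_n\cup J^G_{n+1}.\tag{3}$$

**Step 3: define the $F$-slalom.** For these $j$, with $n=n(j)$, put
$$K_j=\{(\sigma\cup\tau){\restriction}J^F_j:\sigma\in I_n,\ \tau\in I_{n+1}\},$$
which makes sense by (3). By (2), $|K_j|\le h(n)h(n+1)\le j$. For the finitely many remaining $j$ let $K_j=\emptyset$. So $K$ is an $F$-slalom of width $j\mapsto j$.

If $x\in[I]$, then $x{\restriction}J^G_n\in I_n$ for all large $n$. Since $n(j)\to\infty$ as $j\to\infty$, for all large $j$ both $x{\restriction}J^G_{n(j)}\in I_{n(j)}$ and $x{\restriction}J^G_{n(j)+1}\in I_{n(j)+1}$, and therefore $x{\restriction}J^F_j\in K_j$. Thus $X\subseteq[I]\subseteq[K]$. As $F$ was arbitrary, Shelah's theorem gives $X\in\mathcal{N}\!\mathcal{A}$. $\square$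

## 5. Lists of slaloms in which every late member works

Assume $\mathrm H(\kappa)$. There is a dominating family of size at most $\kappa$: if $\langle S_\alpha:\alpha<\kappa\rangle$ is as in (b), let
$$d_\alpha(m)=\max(S_\alpha(m)\cup\{m\})+1.$$
If $S_\alpha$ localizes $f$, then $f(m)<d_\alpha(m)$ for almost all $m$. So $\{d_\alpha:\alpha<\kappa\}$ is dominating, and $d_\alpha(m)>m$ for all $m$. By Lemma 1 only $\kappa$ many partitions matter.

A first attempt at an upper bound is now visible. Fix $\alpha$ and let $G=G_{d_\alpha}$. By (b), applied to sequences $I$ of width $n$, there are $\kappa$ slaloms $T_\gamma$ such that each $I$ satisfies $I_n\in T_\gamma(n)$ for almost all $n$, for some $\gamma$. Let $V^\alpha_\gamma(n)=\bigcup T_\gamma(n)$, a set of at most $n^2$ strings. Every null-additive $Y$ then satisfies $Y\subseteq[V^\alpha_{c(\alpha)}]$ for all $\alpha$, for some $c\in\kappa^\kappa$, and $\bigcap_\alpha[V^\alpha_{c(\alpha)}]$ is null-additive by Lemma 1. This proves $\mathrm{cof}(\mathcal{N}\!\mathcal{A})\le|\kappa^\kappa|=2^\kappa$.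

That bound is useless for making $\mathrm{cof}(\mathcal{N}\!\mathcal{A})$ smaller than $\mathfrak c$, because $2^\kappa\ge\mathfrak c$. We want $\mathfrak d_\kappa$ in place of $2^\kappa$, and for this a *larger* index must also be a valid one. In the list $\langle T_\gamma\rangle$ nothing relates $T_\gamma$ to $T_{\gamma'}$ for $\gamma<\gamma'$, so replacing $c$ by a larger function destroys the covering. The remedy is to apply (a) one level up: the slaloms $T_\gamma$ are themselves functions, and fewer than $\kappa$ of them can be localized at once. The price is the larger width $n^3$, which Lemma 1 allows.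

**Lemma 2.** Assume $\mathrm H(\kappa)$. For every increasing $G\in{}^\omega\omega$ there are $G$-slaloms $W^G_\beta$ ($\beta<\kappa$) of width $n^3$ such that for every $Y\in\mathcal{N}\!\mathcal{A}$ there is $\gamma<\kappa$ with $Y\subseteq[W^G_\beta]$ for all $\beta\in[\gamma,\kappa)$.

*Proof.* **Step 1: a list that captures every $G$-slalom.** Let $Z_n$ be the finite set of all subsets of ${}^{J^G_n}2$ of size at most $n$. A $G$-slalom of width $n\mapsto n$ is exactly an element of $\prod_nZ_n$. By (b) there are slaloms $T_\gamma$ ($\gamma<\kappa$) with $T_\gamma(n)\subseteq Z_n$ such that every element of $\prod_nZ_n$ is localized by some $T_\gamma$.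

**Step 2: absorb all earlier members of the list.** Each $T_\gamma$ is a function with $T_\gamma(n)\in[Z_n]^{\le n}$, the set of subsets of $Z_n$ of size at most $n$. For $\beta<\kappa$ the family $\{T_\gamma:\gamma<\beta\}$ has fewer than $\kappa$ members. By (a) there is a slalom $U_\beta$ with $U_\beta(n)\subseteq[Z_n]^{\le n}$ that localizes all $T_\gamma$, $\gamma<\beta$. (For $\kappa=\omega_1$ this is concrete: if $\beta>0$, enumerate $\{\gamma:\gamma<\beta\}$ as $\gamma_0,\gamma_1,\dots$, with repetitions if necessary, and let $U_\beta(n)=\{T_{\gamma_k}(n):k<n\}$; for $\beta=0$ let $U_0(n)=\emptyset$.) Put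
$$W^G_\beta(n)=\bigcup\bigcup U_\beta(n).$$
The set $U_\beta(n)$ has at most $n$ elements, each of which is a set of at most $n$ members of $Z_n$. So $W^G_\beta(n)$ is a union of at most $n\cdot n$ sets of size at most $n$, and $|W^G_\beta(n)|\le n^3$.

**Step 3: every late member captures $Y$.** Let $Y\in\mathcal{N}\!\mathcal{A}$. By Shelah's theorem $Y\subseteq[I]$ for some $I\in\prod_nZ_n$. Choose $\gamma$ with $I_n\in T_\gamma(n)$ for almost all $n$. If $\beta>\gamma$, then $T_\gamma(n)\in U_\beta(n)$ for almost all $n$. For almost all $n$ we then have $I_n\in T_\gamma(n)\in U_\beta(n)$, hence $I_n\subseteq W^G_\beta(n)$. So $Y\subseteq[I]\subseteq[W^G_\beta]$ for all $\beta\ge\gamma+1$, and $\gamma+1<\kappa$ is as required. $\square$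

## 6. Covering null-additive sets along functions in $\kappa^\kappa$

We prove the first part of Theorem B: $\mathrm H(\kappa)$ implies $\mathrm{cof}(\mathcal{N}\!\mathcal{A})\le\mathfrak d_\kappa$. In Section 7 we shall want to choose the dominating family with care, so let $\{d_\alpha:\alpha<\kappa\}$ be *any* dominating family with $d_\alpha(m)>m$ for all $m$; Section 5 provides one. Let $G_\alpha=G_{d_\alpha}$, and fix $W^{G_\alpha}_\beta$ as in Lemma 2.

**Step 1: from sets to functions.** For $Y\in\mathcal{N}\!\mathcal{A}$ let $\gamma_Y\in\kappa^\kappa$ be such that $\gamma_Y(\alpha)$ is the least $\gamma$ as in Lemma 2 for $G=G_\alpha$. Thus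
$$Y\subseteq[W^{G_\alpha}_\beta]\quad\text{for all }\alpha<\kappa\text{ and all }\beta\in[\gamma_Y(\alpha),\kappa).\tag{4}$$

**Step 2: from functions to sets.** For $g\in\kappa^\kappa$ let
$$Y_g=\bigcap_{\alpha<\kappa}[W^{G_\alpha}_{g(\alpha)}].$$
For each $\alpha$, the $G_\alpha$-slalom $W^{G_\alpha}_{g(\alpha)}$ has width $n^3$ and $Y_g\subseteq[W^{G_\alpha}_{g(\alpha)}]$. By Lemma 1 with $D=\{d_\alpha:\alpha<\kappa\}$, $Y_g\in\mathcal{N}\!\mathcal{A}$.

**Step 3: the two maps fit together.** If $\gamma_Y\le g$ pointwise, then (4) with $\beta=g(\alpha)$ gives $Y\subseteq[W^{G_\alpha}_{g(\alpha)}]$ for every $\alpha$, that is,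
$$\gamma_Y\le g\ \Longrightarrow\ Y\subseteq Y_g.\tag{5}$$
Let $E\subseteq\kappa^\kappa$ be pointwise dominating with $|E|=\mathfrak d_\kappa$. For each $Y\in\mathcal{N}\!\mathcal{A}$ some $g\in E$ satisfies $\gamma_Y\le g$, so $Y\subseteq Y_g$. Hence $\{Y_g:g\in E\}$ is cofinal in $\mathcal{N}\!\mathcal{A}$, and $\mathrm{cof}(\mathcal{N}\!\mathcal{A})\le\mathfrak d_\kappa$.

## 7. A tower interleaved with the partitions

Now assume $\mathrm H(\kappa)$ and $\kappa\le\mathfrak t$. For the lower bound we want to turn each $g\in\kappa^\kappa$ into a null-additive set $X_g$ such that any null-additive $Y\supseteq X_g$ has $\gamma_Y\ge g$. By (4) it is enough that for each $\alpha$ the set $X_g$ contains a point $x_\alpha\notin[W^{G_\alpha}_{g(\alpha)}]$. Such points are easy to find; the naive plan is to pick any of them and let $X_g=\{x_\alpha:\alpha<\kappa\}$.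

The trouble is that $X_g$ must be null-additive. For each $\alpha$ we need one $G_\alpha$-slalom that captures *all* $\kappa$ many points, and (a) captures only fewer than $\kappa$ at a time. Arbitrary choices really can fail. Assume CH, let $\kappa=\omega_1$, and suppose that $|J^{G_\alpha}_n|\ge n+4$ for all $\alpha$ and $n$. Since $n^3/2^{n+4}\to0$, the product of these ratios over $n\ge m$ is $0$ for every $m$, so each $[W^{G_\alpha}_{g(\alpha)}]$ is null. List all null $G_\delta$ sets as $\langle N_\alpha:\alpha<\omega_1\rangle$ and choose $x_\alpha\notin[W^{G_\alpha}_{g(\alpha)}]\cup N_\alpha$. Then $\{x_\alpha:\alpha<\omega_1\}$ is contained in no $N_\alpha$, so it is not null, and certainly not null-additive.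

The points with index at most $\alpha$ are not the problem for the partition $G_\alpha$, because there are fewer than $\kappa$ of them and (a) handles them. What we need is that the points $x_\beta$ with $\beta>\alpha$ show almost no variety on the intervals of $G_\alpha$. We arrange this through supports. If $x_\beta$ is supported, up to a finite set, on a set that meets each $J^{G_\alpha}_n$ in at most one point, then $x_\beta{\restriction}J^{G_\alpha}_n$ is one of at most two strings for almost all $n$. On the other hand $x_\alpha$ needs room on its *own* partition, to dodge $n^3$ strings on $J^{G_\alpha}_n$. Both demands can be met by thinning the supports along a $\subseteq^*$-decreasing sequence and making the partition $G_\alpha$ coarse relative to the set $A_\alpha$ that is current at stage $\alpha$.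

**Step 1: the tower and the partitions.** Let $\{d_\alpha:\alpha<\kappa\}$ be the dominating family from Section 5. By recursion on $\alpha<\kappa$ we construct infinite sets $A_\alpha\subseteq\omega$ and functions $d'_\alpha\ge d_\alpha$ (pointwise), with $G_\alpha:=G_{d'_\alpha}$, such that

* (T1) $A_\beta\subseteq^*A_\alpha$ for $\alpha<\beta$;
* (T2) $|A_\alpha\cap J^{G_\alpha}_n|\ge n+4$ for all $n$;
* (T3) $|A_{\alpha+1}\cap J^{G_\alpha}_n|\le1$ for all $n$.

Start with $A_0=\omega$. Given the infinite set $A_\alpha$, choose for each $m$ a value $d'_\alpha(m)\ge d_\alpha(m)$ so large that $|A_\alpha\cap[m,d'_\alpha(m))|\ge m+4$. Since $J^{G_\alpha}_n=[G_\alpha(n),d'_\alpha(G_\alpha(n)))$, we get $|A_\alpha\cap J^{G_\alpha}_n|\ge G_\alpha(n)+4\ge n+4$, which is (T2). Let $A_{\alpha+1}\subseteq A_\alpha$ consist of exactly one point from $A_\alpha\cap J^{G_\alpha}_n$ for each $n$. This set is infinite, satisfies (T3), and keeps (T1) because $A_{\alpha+1}\subseteq A_\alpha$. At a limit $\alpha<\kappa\le\mathfrak t$, the sequence $\langle A_\beta:\beta<\alpha\rangle$ is $\subseteq^*$-decreasing of length less than $\mathfrak t$,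 so it has an infinite pseudo-intersection; let $A_\alpha$ be one.

To see the first step in a small case, suppose $d_0(m)=m+1$. With $A_0=\omega$ we may take $d'_0(m)=2m+4$, so $G_0$ takes the values $0,4,12,28,\dots$, and $A_1$ could be $\{0,4,12,28,\dots\}$.

The family $\{d'_\alpha:\alpha<\kappa\}$ is still dominating, and $d'_\alpha(m)\ge d_\alpha(m)>m$. So Section 6 applies to it. From now on $W^{G_\alpha}_\beta$, $\gamma_Y$ and $Y_g$ refer to these $G_\alpha$.

**Step 2: the points.** Let $g\in\kappa^\kappa$ and $\alpha<\kappa$. By (T2), for each $n$ at least $2^{n+4}$ elements of ${}^{J^{G_\alpha}_n}2$ are supported on $A_\alpha$. We have $2^{n+4}>n^3$ for all $n$: for $n=0,1,2,3,4$ the left side is $16,32,64,128,256$ and the right side is $0,1,8,27,64$, and for $n\ge4$ the left side doubles from $n$ to $n+1$ while the right side grows by the factor $(1+1/n)^3\le(5/4)^3<2$. So some string on $J^{G_\alpha}_n$ is supported on $A_\alpha$ and is not in $W^{G_\alpha}_{g(\alpha)}(n)$. The intervals $J^{G_\alpha}_n$ partition $\omega$, so concatenating one such string for each $n$ gives a point $x^g_\alpha\in{}^\omega2$ with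
$$\mathrm{supp}(x^g_\alpha)\subseteq A_\alpha,\qquad x^g_\alpha\notin[W^{G_\alpha}_{g(\alpha)}].\tag{6}$$
Let $X_g=\{x^g_\alpha:\alpha<\kappa\}$.

**Step 3: $X_g$ is null-additive.** We verify the hypothesis of Lemma 1 for $D=\{d'_\alpha:\alpha<\kappa\}$. Fix $\alpha<\kappa$ and write $J_n=J^{G_\alpha}_n$. Let
$$B_n=\{\sigma\in{}^{J_n}2:\mathrm{supp}(\sigma)\subseteq A_{\alpha+1}\},$$
so $|B_n|\le2$ by (T3).

For $\beta>\alpha$ we have $\mathrm{supp}(x^g_\beta)\subseteq A_\beta\subseteq^*A_{\alpha+1}$ by (6) and (T1). Only finitely many points of $\mathrm{supp}(x^g_\beta)$ lie outside $A_{\alpha+1}$, so $x^g_\beta{\restriction}J_n\in B_n$ for almost all $n$. For $\beta\le\alpha$, the functions $n\mapsto x^g_\beta{\restriction}J_n$ are fewer than $\kappa$ elements of $\prod_n{}^{J_n}2$, so by (a) one slalom $S$ with $S(n)\subseteq{}^{J_n}2$ localizes all of them.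

Let $I_n=B_n\cup S(n)$ for $n\ge2$ and $I_0=I_1=\emptyset$. Then $|I_n|\le n+2\le n^3$ for $n\ge2$, so $I$ is a $G_\alpha$-slalom of width $n^3$. Every point of $X_g$ is in $[I]$. By Lemma 1, $X_g\in\mathcal{N}\!\mathcal{A}$.

**Step 4: covering $X_g$ forces a large function.** Let $X_g\subseteq Y\in\mathcal{N}\!\mathcal{A}$ and $\alpha<\kappa$. By (6), $x^g_\alpha\in Y\setminus[W^{G_\alpha}_{g(\alpha)}]$. By (4), $Y\subseteq[W^{G_\alpha}_\beta]$ for all $\beta\ge\gamma_Y(\alpha)$. So $g(\alpha)<\gamma_Y(\alpha)$. Therefore
$$X_g\subseteq Y\ \Longrightarrow\ g\le\gamma_Y.\tag{7}$$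
If $\mathcal F$ is cofinal in $\mathcal{N}\!\mathcal{A}$, then for every $g$ some $Y\in\mathcal F$ contains $X_g$, and $g\le\gamma_Y$. So $\{\gamma_Y:Y\in\mathcal F\}$ is pointwise dominating in $\kappa^\kappa$, and $\mathfrak d_\kappa\le\mathrm{cof}(\mathcal{N}\!\mathcal{A})$.

**Step 5: end of the proof of Theorem B.** With Section 6 we have $\mathrm{cof}(\mathcal{N}\!\mathcal{A})=\mathfrak d_\kappa$. By (7), the pair $(g\mapsto X_g,\ Y\mapsto\gamma_Y)$ witnesses $\kappa^\kappa\le_T\mathcal{N}\!\mathcal{A}$. By (5), the pair $(Y\mapsto\gamma_Y,\ g\mapsto Y_g)$ witnesses $\mathcal{N}\!\mathcal{A}\le_T\kappa^\kappa$. So the two orders are Tukey equivalent. For $\kappa=\omega_1$ the condition $\kappa\le\mathfrak t$ always holds, and $\mathrm H(\omega_1)$ is equivalent to $\mathrm{cof}(\mathcal N)=\aleph_1$; this gives the last sentence of Theorem B. $\square$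

## 8. Under CH the cofinality exceeds the continuum

CH implies $\mathrm H(\omega_1)$, as we saw in Section 3, and $\omega_1\le\mathfrak t$. So Theorem B gives
$$\mathrm{cof}(\mathcal{N}\!\mathcal{A})=\mathfrak d_{\omega_1}>\omega_1=\mathfrak c,$$
where the strict inequality is the diagonal argument of Section 3. This is the first half of Theorem A. It also shows that under CH there are uncountable null-additive sets: by Section 1, if all null-additive sets were countable, $\mathrm{cof}(\mathcal{N}\!\mathcal{A})$ would equal $\mathfrak c$.

## 9. A model with $\mathrm{cof}(\mathcal{N}\!\mathcal{A})<\mathfrak c$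

By Theorem B it is enough to find a model of $\mathrm H(\omega_1)$ with $\mathfrak d_{\omega_1}<\mathfrak c$. A ccc forcing can add many reals, but every new function $\omega_1\to\omega_1$ is bounded by an old one, so $\mathfrak d_{\omega_1}$ does not grow.

Adding $\omega_3$ Cohen reals to a model of GCH makes $\mathfrak c$ large and keeps $\mathfrak d_{\omega_1}$ small, but it destroys $\mathrm H(\omega_1)$. Indeed, any $\aleph_1$ slaloms in the extension lie in an intermediate model generated by $\aleph_1$ of the Cohen reals, and a further real $y\in{}^\omega2$ of the family is Cohen over that model. Let $f_y(n)$ be the number of zeros between the $n$th and the $(n+1)$st one of $y$. Given a slalom $S$ in the intermediate model and a finite condition $s$ on $y$, we can extend $s$ so that it decides $f_y(n)\notin S(n)$ for some $n$ larger than any given number. So none of the $\aleph_1$ slaloms localizes $f_y$. We therefore add, after the Cohen reals, $\aleph_1$ slaloms one after another, each localizing everything that exists so far.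

**Localization forcing.** Conditions of $\mathbb L$ are pairs $(s,F)$, where $s=\langle s(i):i<|s|\rangle$ is a finite sequence with $s(i)\in[\omega]^{\le i}$, and $F\subseteq{}^\omega\omega$ is finite with $|F|\le|s|$. Put $(t,F')\le(s,F)$ iff $s\subseteq t$, $F\subseteq F'$, and $f(i)\in t(i)$ for all $f\in F$ and $|s|\le i<|t|$. The part $s$ is an initial segment of the slalom to be added, and $F$ is the set of functions that it promises to catch from $|s|$ on.

**Step 1: conditions can be lengthened.** Every $(s,F)$ extends to some $(t,F)$ of any prescribed larger length $|t|$: set $t(i)=\{f(i):f\in F\}$ for $|s|\le i<|t|$. This is allowed because $|F|\le|s|\le i$.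

**Step 2: $\mathbb L$ is ccc.** The set of conditions with $2|F|\le|s|$ is dense: lengthen $(s,F)$ to length $2|s|$ by Step 1. Two conditions $(s,F)$, $(s,F')$ in this set with the same $s$ have the common extension $(s,F\cup F')$. It is a condition because $|F\cup F'|\le|s|$, and the requirement on new coordinates is vacuous. There are only countably many $s$, so an antichain in this dense set is countable. An uncountable antichain of $\mathbb L$ could be refined to one in the dense set, so $\mathbb L$ is ccc.

**Step 3: the generic slalom localizes the ground model.** Let $f\in{}^\omega\omega$ be in the ground model. The conditions $(s,F)$ with $f\in F$ are dense: lengthen $s$ by one, then add $f$ to $F$. Let $H$ be generic and $S=\bigcup\{s:(s,F)\in H\}$. Members of $H$ are compatible and, by Step 1, occur with arbitrarily large length, so $S$ is a function on $\omega$ with $|S(i)|\le i$, that is, a slalom. Take $(s,F)\in H$ with $f\in F$, and let $i\ge|s|$. By Step 1 and genericity, $H$ contains an extension $(t,F')$ of $(s,F)$ with $|t|>i$. Then $f(i)\in t(i)=S(i)$. So $S$ localizes $f$.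

**Step 4: the iteration.** Let $V\models$ GCH. Let $P_0=\mathrm{Add}(\omega,\omega_3)$, the forcing adding $\omega_3$ Cohen reals. Let $P_{\alpha+1}=P_\alpha*\dot{\mathbb L}$, where $\dot{\mathbb L}$ is $\mathbb L$ as computed in the extension by $P_\alpha$. Take finite supports at limits, and let $P=P_{\omega_1}$. Finite support iterations of ccc forcings are ccc, so $P$ is ccc and preserves cardinals. Let $G$ be $P$-generic over $V$ and $G_\alpha=G\cap P_\alpha$.

*In $V[G]$, $\mathfrak c\ge\aleph_3$*, because of the $\omega_3$ distinct Cohen reals.

*In $V[G]$, $\mathrm H(\omega_1)$ holds.* Let $f\in{}^\omega\omega\cap V[G]$. A nice name for $f$ involves countably many conditions, each of finite support. So all of them belong to $P_\alpha$ for some $\alpha<\omega_1$, and $f\in V[G_\alpha]$. By Step 3 the slalom added at stage $\alpha$ localizes $f$. Thus the $\aleph_1$ generic slaloms localize ${}^\omega\omega$. This is (b) for $\kappa=\omega_1$, and (a) is automatic.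

*In $V[G]$, $\mathfrak d_{\omega_1}\le\aleph_2$.* Let $\dot f$ be a name for a function $\omega_1\to\omega_1$. By ccc, for each $\delta<\omega_1$ there are only countably many possible values of $\dot f(\delta)$. Let $e(\delta)<\omega_1$ be their supremum. Then $e\in V$ and $\dot f$ is forced to be pointwise below $e$. So $\omega_1^{\omega_1}\cap V$ is dominating in $V[G]$, and by GCH its size is $(2^{\aleph_1})^V=\aleph_2$.

**Step 5: end of the proof of Theorem A.** By Theorem B, in $V[G]$
$$\mathrm{cof}(\mathcal{N}\!\mathcal{A})\le\mathfrak d_{\omega_1}\le\aleph_2<\aleph_3\le\mathfrak c.$$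
If $\mathrm{ZFC}$ is consistent, then so is $\mathrm{ZFC}$ with GCH. So this model, and the result under CH in Section 8, show that $\mathrm{ZFC}$ proves neither inequality. $\square$

## 10. All pairs $(\mathfrak c,\mathrm{cof}(\mathcal{N}\!\mathcal{A}))$ when $\mathrm{cof}(\mathcal N)=\aleph_1$

We prove Theorem C. First come the restrictions, then the realization. In the realization we first make $\mathfrak d_{\omega_1}$ as large as desired by a $\sigma$-closed forcing, which adds no reals. Then we set the continuum by the ccc forcing of Section 9, which leaves $\mathfrak d_{\omega_1}$ unchanged.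

**Restrictions.** That $\mathrm{cf}(\mathfrak c)>\omega$ is König's theorem. Let $\mathrm{cof}(\mathcal N)=\aleph_1$. By Theorem B, $\mathrm{cof}(\mathcal{N}\!\mathcal{A})=\mathfrak d_{\omega_1}=:\mathfrak d'$, and $\mathfrak d'>\omega_1$. Suppose that $\mathrm{cf}(\mathfrak d')\le\omega_1$. Then a dominating $E\subseteq\omega_1^{\omega_1}$ of size $\mathfrak d'$ can be written as $E=\bigcup_{i<\omega_1}E_i$ with $|E_i|<\mathfrak d'$ for all $i$. Since $|E_i|\cdot\aleph_1<\mathfrak d'$, the family of all $\max(e,c)$, with $e\in E_i$ and $c<\omega_1$ a constant, is not dominating. So there is $f_i\in\omega_1^{\omega_1}$ not below any of these functions. Let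
$$f(\delta)=\sup_{i\le\delta}f_i(\delta)<\omega_1 .$$
Since $E$ is dominating, $f\le e$ for some $e\in E_i$, $i<\omega_1$. For $\delta\ge i$ we have $f_i(\delta)\le f(\delta)\le e(\delta)$. With $c=\sup_{\delta<i}f_i(\delta)<\omega_1$ we get $f_i\le\max(e,c)$, a contradiction. Hence $\mathrm{cf}(\mathfrak d')\ge\omega_2$.

**Realization.** Let $V\models$ GCH, $\mathrm{cf}(\theta)\ge\omega_1$ and $\mathrm{cf}(\lambda)\ge\omega_2$. We record two pieces of arithmetic in $V$:
$$\theta^{\omega}=\theta,\qquad\lambda^{\omega_1}=\lambda.\tag{8}$$
For the second: since $\mathrm{cf}(\lambda)>\omega_1$, every function $\omega_1\to\lambda$ is bounded, so $\lambda^{\omega_1}\le\sum_{\alpha<\lambda}|\alpha|^{\omega_1}$. By GCH, $|\alpha|^{\omega_1}\le2^{\max(|\alpha|,\omega_1)}=\max(|\alpha|,\omega_1)^+\le\lambda$. The first is proved in the same way with $\omega$ in place of $\omega_1$.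

**Step 1: making $\mathfrak d_{\omega_1}=\lambda$ without adding reals.** Let $R$ be the poset of countable partial functions from $\lambda\times\omega_1$ to $\omega_1$, ordered by reverse inclusion. It is $\sigma$-closed. It is $\omega_2$-cc: by CH and the $\Delta$-system lemma, among $\omega_2$ conditions there are $\omega_2$ whose domains form a $\Delta$-system with a countable root. There are at most $\omega_1^\omega=\omega_1$ functions from the root to $\omega_1$, so two of these conditions agree on the root and are compatible. Thus $R$ preserves cardinals. Let $V_1=V[G_R]$. No new reals or $\omega$-sequences of ordinals are added, so $V_1\models$ CH, and $\theta^\omega=\theta$ holds in $V_1$ by (8).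

*$V_1\models\mathfrak d_{\omega_1}\le\lambda$.* We have $|R|=\lambda^\omega=\lambda$ in $V$, by (8). Antichains of $R$ have size at most $\aleph_1$, so there are at most $\lambda^{\omega_1}$ of them, and at most $(\lambda^{\omega_1})^{\omega_1}=\lambda^{\omega_1}=\lambda$ nice names for subsets of $\omega_1$. Hence $2^{\aleph_1}\le\lambda$ in $V_1$, and $\mathfrak d_{\omega_1}\le|\omega_1^{\omega_1}|=2^{\aleph_1}\le\lambda$.

*$V_1\models\mathfrak d_{\omega_1}\ge\lambda$.* Let $\mu<\lambda$ and let $\langle e_i:i<\mu\rangle\in V_1$ with $e_i\in\omega_1^{\omega_1}$. We show that this family is not dominating. By $\omega_2$-cc each value $e_i(\delta)$ is decided by an antichain of size at most $\aleph_1$, so the sequence has a name involving at most $\mu\cdot\aleph_1<\lambda$ conditions. Each condition has countable domain. So there is $A\in V$ with $A\subseteq\lambda$, $|A|<\lambda$, such that the sequence lies in $V[G_R{\restriction}(A\times\omega_1)]$. Pick $\xi\in\lambda\setminus A$. The poset $R$ is the product of its restrictions to $A\times\omega_1$ and to $(\lambda\setminus A)\times\omega_1$, so $G_R{\restriction}((\lambda\setminus A)\times\omega_1)$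 is generic over $V[G_R{\restriction}(A\times\omega_1)]$. Let $f(\delta)=(\bigcup G_R)(\xi,\delta)$; by genericity this is a function from all of $\omega_1$ to $\omega_1$. Given $i<\mu$, any countable condition on $(\lambda\setminus A)\times\omega_1$ can be extended by giving $(\xi,\delta)$ the value $e_i(\delta)+1$ for some $\delta$ not yet used. By genericity $f(\delta)=e_i(\delta)+1$ for some $\delta$, so $f\not\le e_i$. As $i$ was arbitrary, $f$ is not below any $e_i$.

**Step 2: setting the continuum.** In $V_1$ let $P$ be $\mathrm{Add}(\omega,\theta)$ followed by the finite support iteration of $\mathbb L$ of length $\omega_1$, with $P_0=\mathrm{Add}(\omega,\theta)$ and $P_\alpha$ defined as in Section 9. Let $G$ be $P$-generic over $V_1$. The arguments of Section 9 for ccc and for $\mathrm H(\omega_1)$ used nothing about the ground model. So $P$ is ccc, cardinals are preserved, and $V_1[G]\models\mathrm H(\omega_1)$. Hence $\mathrm{cof}(\mathcal N)=\aleph_1$ and, by Theorem B, $\mathrm{cof}(\mathcal{N}\!\mathcal{A})=\mathfrak d_{\omega_1}$ in $V_1[G]$.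

**Step 3: $\mathfrak c=\theta$ in $V_1[G]$.** The Cohen reals give $\mathfrak c\ge\theta$. For the other inequality we show by induction on $\alpha\le\omega_1$ that $P_\alpha$ has a dense subset $D_\alpha$ of size at most $\theta$. For $\alpha=0$, $|\mathrm{Add}(\omega,\theta)|=\theta$.

At a successor, $P_\alpha$ is ccc with a dense set $D_\alpha$ of size at most $\theta$. So there are at most $\theta^\omega=\theta$ nice names for reals built from antichains in $D_\alpha$, and every $P_\alpha$-name for a real is forced equal to one of them. Conditions of $\mathbb L$ are coded by reals, so there are at most $\theta$ such names for conditions of $\mathbb L$, up to forced equality. Let $D_{\alpha+1}$ consist of the pairs of an element of $D_\alpha$ and one of these names. This set is dense in $P_{\alpha+1}$ and has size at most $\theta$.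

At a limit $\alpha$, every condition has finite support, so it belongs to $P_\beta$ for some $\beta<\alpha$. Therefore $D_\alpha=\bigcup_{\beta<\alpha}D_\beta$ is dense, and it is a union of at most $\aleph_1\le\theta$ sets of size at most $\theta$.

For $\alpha=\omega_1$, counting nice names for reals gives $\mathfrak c\le\theta^\omega=\theta$ in $V_1[G]$.

**Step 4: $\mathfrak d_{\omega_1}=\lambda$ in $V_1[G]$.** By ccc, as in Section 9, every $f\in\omega_1^{\omega_1}\cap V_1[G]$ is below some function in $V_1$. So a dominating family of $V_1$ of size $\lambda$ remains dominating, and $\mathfrak d_{\omega_1}\le\lambda$.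

Conversely, let $E=\{e_i:i<\mu\}\in V_1[G]$ be dominating, of infinite cardinality $\mu$. Choose $e'_i\ge e_i$ with $e'_i\in V_1$. By ccc there is in $V_1$ a function assigning to each $i<\mu$ a countable set of possible values of $e'_i$ that contains the actual one. Let $E''\in V_1$ be the union of these sets, restricted to elements of $\omega_1^{\omega_1}$. Then $\{e'_i:i<\mu\}\subseteq E''$ and $|E''|\le\mu$. Every $f\in\omega_1^{\omega_1}\cap V_1$ satisfies $f\le e_i\le e'_i\in E''$ for some $i$. So $E''$ is dominating in $V_1$, and $\mu\ge\lambda$ by Step 1.

Thus in $V_1[G]$ we have $\mathrm{cof}(\mathcal N)=\aleph_1$, $\mathfrak c=\theta$ and $\mathrm{cof}(\mathcal{N}\!\mathcal{A})=\lambda$, and no cardinals were collapsed on the way from $V$. This proves Theorem C. $\square$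

With $\lambda=\aleph_2$ and $\theta=\aleph_3,\aleph_2,\aleph_1$, Theorem C shows that under $\mathrm{cof}(\mathcal N)=\aleph_1$ each of $\mathrm{cof}(\mathcal{N}\!\mathcal{A})<\mathfrak c$, $\mathrm{cof}(\mathcal{N}\!\mathcal{A})=\mathfrak c$ and $\mathrm{cof}(\mathcal{N}\!\mathcal{A})>\mathfrak c$ is consistent, respectively. In that situation the only restrictions on the pair $(\mathfrak c,\mathrm{cof}(\mathcal{N}\!\mathcal{A}))$ are $\mathrm{cf}(\mathfrak c)>\omega$ and $\mathrm{cf}(\mathrm{cof}(\mathcal{N}\!\mathcal{A}))>\omega_1$, in the sense that over GCH every pair satisfying them is realized.
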